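# An $L^p$ estimate modulo the kernel for constant rank operators: true in the plane, false from dimension three on

## The Laplacian and the Hessian on a disk

Let $B$ be the open unit disk in $\mathbb R^2$, let $u\in C^\infty(\bar B)$ be real valued, and put $f=\Delta u$. Can we bound $\nabla u$ by $f$? Not as it stands: $u=\operatorname{Re}(x_1+ix_2)^m$ has $f=0$ and $\nabla u\neq0$. So we first subtract a harmonic function. Let $\Psi(x)=\frac1{2\pi}\log|x|$, let $\tilde f$ be the extension of $f$ by zero, and let $v=\Psi*\tilde f$. Then $\Delta v=f$ in $B$, so $\pi=u-v$ is harmonic in $B$, and $\nabla(u-\pi)=\nabla v=K*\tilde f$ with $K(x)=\frac{x}{2\pi|x|^2}$. At points of $B$ only the values of $K$ on $\{|x|<2\}$ enter, and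
$$\int_{|x|<2}|K|\,dx=\int_0^2\frac{1}{2\pi\varrho}\,2\pi\varrho\,d\varrho=2 .$$
By Young's inequality $\|\nabla(u-\pi)\|_{L^p(B)}\le2\|\Delta u\|_{L^p(B)}$ for every $p\in[1,\infty]$, endpoints included. This argument cannot reach second derivatives, because $D^2\Psi$ has size $|x|^{-2}$ and is not locally integrable.

Now replace $\Delta$ by the full Hessian $D^2$. The functions with $D^2\pi=0$ are the affine ones. Choose $\pi$ affine with $\nabla\pi$ equal to the mean of $\nabla u$ over $B$; Poincaré's inequality gives $\|\nabla(u-\pi)\|_{L^p(B)}\le c\|D^2u\|_{L^p(B)}$, again for all $p\in[1,\infty]$.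

The two proofs have nothing in common. In the first, the right-hand side $f$ is arbitrary and the kernel is huge. In the second, $f$ satisfies many compatibility conditions and the kernel is finite dimensional. Yet both operators have order $2$, and both give first-order control modulo the kernel for all $p$. Is this a general fact?

## Constant rank operators and the estimate

Let $U,V$ be finite-dimensional real inner product spaces and let
$$\mathcal Bu=\sum_{|\alpha|=k}B_\alpha\partial^\alpha u,\qquad B_\alpha\in\operatorname{Lin}(U,V),$$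
be a nonzero homogeneous operator of order $k$ with constant coefficients on $\mathbb R^n$, $n\ge2$.

**Definition (symbol, constant rank, injective symbol).** The symbol is $\mathcal B(\xi)=\sum_{|\alpha|=k}\xi^\alpha B_\alpha\in\operatorname{Lin}(U,V)$. The operator has *constant rank* if $\operatorname{rank}\mathcal B(\xi)$ is the same for all $\xi\in\mathbb R^n\setminus\{0\}$. It has *injective symbol* (is *elliptic*) if $\mathcal B(\xi)$ is injective for all $\xi\in\mathbb R^n\setminus\{0\}$; then it has constant rank $\dim U$.

The Laplacian has symbol $|\xi|^2$ and the Hessian has symbol $u\mapsto u\,\xi\otimes\xi$; both are injective off $0$. The operator $\nabla\operatorname{div}$ on vector fields has symbol $\xi\otimes\xi$, which has rank $1$ for every $\xi\ne0$: constant rank, not injective. The operator $\partial_1\partial_2$ on $\mathbb R^2$ has symbol $\xi_1\xi_2$, of rank $0$ on the axes and rank $1$ elsewhere: not constant rank.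

Replacing $\xi$ by $\partial$ turns real polynomial matrices into operators, and polynomial identities into operator identities. We use this throughout, and write $P(\partial)$ for the operator belonging to $P(\xi)$.

**Textbook fact (elliptic regularity).** If $\mathcal B$ has injective symbol and $\pi\in\mathcal D'(B,U)$ satisfies $\mathcal B\pi=0$, then $\pi\in C^\infty(B,U)$. Indeed, let $Q(\xi)=\mathcal B(\xi)^T\mathcal B(\xi)$, which is positive definite for real $\xi\neq0$, and let $q=\det Q$. Then $q(\partial)\pi=\operatorname{adj}(Q)(\partial)\,\mathcal B^T(\partial)\,\mathcal B\pi=0$, so each component of $\pi$ is annihilated by the scalar homogeneous elliptic operator $q(\partial)$, and is therefore smooth.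

Let $D^j$ be the full array of $j$-th order partial derivatives, and let $B$ be a ball. The estimate is
$$\inf\Big\{\|D^j(u-\pi)\|_{L^p(B)}:\ \pi\in\mathcal D'(B,U),\ \mathcal B\pi=0\Big\}\ \le\ c\,\|\mathcal Bu\|_{L^p(B)}\qquad\text{for all }u\in C^\infty(\bar B,U),\tag{1}$$
where the norm on the left is $+\infty$ if $D^j(u-\pi)\notin L^p(B)$. Christopher Irving, Zhuolin Li and Bogdan Raiță, in "Partial regularity for $\mathscr A$-quasiconvex variational problems of linear growth" (arXiv:2604.07538, 2026), ask whether (1) holds, with $c$ independent of $u$, for every constant rank operator of order $k\geq 2$, every $p\in[1,\infty]$ and every $j\in\{1,\dots,k-1\}$. The answer, for all data at once, is no, and the dividing line is the dimension.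

**Theorem 1.** For all $n\ge3$ and $k\ge2$ there is an explicit $k$-th order operator $\mathcal B$ on $\mathbb R^n$, with $\mathcal B(\xi)$ injective for all $\xi\in\mathbb R^n\setminus\{0\}$ (hence of constant rank), such that for every ball $B$, every $p\in[1,\infty]$ and every $j\in\{1,\dots,k-1\}$ there is no $c<\infty$ for which (1) holds.

**Theorem 2 (arbitrary loss of derivatives).** For all $n\ge3$, $k\ge1$ and integers $s\ge0$ there is a $k$-th order operator $\mathcal B$ with injective symbol on $\mathbb R^n\setminus\{0\}$ such that for every ball $B$, every $p\in[1,\infty]$ and every $j\in\{0,\dots,k-1\}$ there is no $c<\infty$ with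
$$\inf\{\|D^j(u-\pi)\|_{L^p(B)}:\mathcal B\pi=0\}\le c\,\|\mathcal Bu\|_{W^{s,p}(B)}\qquad\text{for all }u\in C^\infty(\bar B,U).$$

**Theorem 3 (the plane).** Let $n=2$, $k\ge1$, and let $\mathcal B\neq0$ be any $k$-th order constant rank operator. Then for every ball $B$, every $p\in[1,\infty]$ and every $j\in\{0,\dots,k-1\}$ the estimate (1) holds with some $c=c(k,p,j,\mathcal B,B)$. If $1<p<\infty$ it also holds with $j=k$.

So (1) holds for all constant rank operators of order $k\ge2$ if and only if $n=2$, and for $n\ge3$ no triple $(k,p,j)$ is safe.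

## Zero extension and where it breaks

The sensible first attempt is to imitate the Laplacian: extend $f=\mathcal Bu$ by zero, apply a right inverse of $\mathcal B$ on the whole space, restrict to $B$. If $\mathcal B(\xi)$ is surjective for every real $\xi\ne0$, this produces a solution: with $\rho=\det(\mathcal B\mathcal B^T)$, $A=\mathcal B^T\operatorname{adj}(\mathcal B\mathcal B^T)$ and $\Psi$ a fundamental solution of the elliptic operator $\rho(\partial)$, the function $v=A(\partial)(\Psi*\tilde f)$ satisfies $\mathcal Bv=\rho(\partial)\Psi*\tilde f=\tilde f$.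

If $\mathcal B(\xi)$ is not surjective, $f$ satisfies compatibility conditions in $B$, and $\tilde f$ violates them across $\partial B$. Then no $v$ on $\mathbb R^n$ with $\mathcal Bv=\tilde f$ exists, and the natural substitute does not even solve the equation inside $B$. Take $\mathcal B=\nabla$ on the unit disk and $u=x_1$, so $\tilde f=1_Be_1$. The substitute is the solution of $\Delta v=\operatorname{div}\tilde f$, namely $v=\partial_1(\Psi*1_B)$ with $\Psi=\frac1{2\pi}\log|x|$. In $B$ the function $\Psi*1_B$ is radial and smooth with Laplacian $1$, so it equals $\frac{|x|^2}4+\text{const}$. Hence $v=\frac{x_1}2$ and $\nabla v=\frac12e_1\ne e_1$ inside $B$.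

In this example the damage is repaired by a linear function. In dimension three we will see that it cannot always be repaired; in the plane we will separate the compatibility conditions from the rest before extending anything.

## Powers of $z$ on short vertical chords

Work in $\mathbb R^3$ with coordinates $(x_1,x_2,t)$, and set $z=x_1+ix_2$, $\partial_z=\frac12(\partial_1-i\partial_2)$, $\partial_{\bar z}=\frac12(\partial_1+i\partial_2)$. Try
$$\mathcal Bu=(\partial_{\bar z}^ku,\ \partial_t^ku),\qquad U=\mathbb C\cong\mathbb R^2 .$$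
With $\xi=(\xi_1,\xi_2,\tau)$ the symbol multiplies by $\big(\frac{\xi_1+i\xi_2}2\big)^k$ and $\tau^k$, which do not vanish together for real $\xi\neq0$. So the symbol is injective.

Let $B$ be the unit ball and $p=\infty$, and test with $u=z^m\,t^k/k!$. Then $\mathcal Bu=(0,z^m)$, with sup norm $1$. If $\mathcal B\pi=0$ then $\pi$ is smooth and $\partial_t^k\pi=0$, so on every vertical chord of the ball $\pi$, and likewise $\partial_z^j\pi$, is a polynomial in $t$ of degree less than $k$. Such a polynomial cannot match $t^k$: on the chord $(-h,h)$ the sup distance of $t^k$ from polynomials of lower degree is a positive constant times $h^k$. Look at $|z|^2=1-\frac1m$. There $|z|^m$ is still of order one, while the chord has half-length $h=m^{-1/2}$. Since $\partial_z^ju=\frac{m!}{(m-j)!}z^{m-j}\frac{t^k}{k!}$, for every $\pi$ in the kernel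
$$\|D^j(u-\pi)\|_{L^\infty(B)}\ \ge\ c\,m^{j}\,m^{-k/2}.$$
A $z$-derivative earns a factor $m$, and each power of $t$ costs a factor $m^{-1/2}$. For $k=3$, $j=2$ this gives $m^{1/2}\to\infty$, so (1) already fails there for $p=\infty$. But for $k=2$, $j=1$ the balance is exactly $m^0$, and these test functions prove nothing. They also prove nothing whenever $j\le k/2$.

To tip the balance we need further $z$-derivatives without raising $j$. The way to get them is to let them come through the equation. Take several unknowns and couple them by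
$$\partial_t^ku_i=\partial_z^ku_{i+1}.$$
Passing from $u_{i+1}$ to $u_i$ then means differentiating $k$ times in $z$ (earning $m^k$) and integrating $k$ times in $t$ (costing $m^{-k/2}$): a net gain of $m^{k/2}$ per link. With two unknowns and $k=2$,
$$u_2=z^m\frac{t^2}{2},\qquad u_1=m(m-1)z^{m-2}\frac{t^4}{24},\qquad \partial_t^2u_1=\partial_z^2u_2,\quad \partial_t^2u_2=z^m,$$
and $\partial_zu_1=m(m-1)(m-2)z^{m-3}\frac{t^4}{24}$ has weight $m^3\cdot(m^{-1/2})^4=m$. This is the counterexample. It remains to do it for all $n,k,p,j$.

## The chain operator: proof of Theorems 1 and 2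

Write $x=(x_1,x_2,t,y)$ with $y\in\mathbb R^{n-3}$ (no $y$ if $n=3$). Fix an integer $N\ge2$, let $U=\mathbb C^N\cong\mathbb R^{2N}$, $V=\mathbb C^{N(n-1)}$ as a real space, $u=(u_1,\dots,u_N)$, $u_{N+1}:=0$, and
$$\mathcal Bu=\Big(\partial_{\bar z}^ku_i,\ \ \partial_t^ku_i-\partial_z^ku_{i+1},\ \ \partial_{y_l}^ku_i\Big)_{1\le i\le N,\ 1\le l\le n-3}.\tag{2}$$
For $n=3$, $k=2$, $N=2$ this is $\mathcal Bu=(\partial_{\bar z}^2u_1,\ \partial_{\bar z}^2u_2,\ \partial_t^2u_1-\partial_z^2u_2,\ \partial_t^2u_2)$.

**Step 1: the symbol is injective.** This makes $\mathcal B$ admissible. Let $\xi=(\xi_1,\xi_2,\tau,\eta)\ne0$ be real with $\mathcal B(\xi)u=0$. If $(\xi_1,\xi_2)\neq0$, the equations $\big(\frac{\xi_1+i\xi_2}2\big)^ku_i=0$ give $u=0$. If $\xi_1=\xi_2=0$, the symbol of $\partial_z^k$ vanishes, so $\tau^ku_i=0$ and $\eta_l^ku_i=0$ for all $i,l$; as $(\tau,\eta)\ne0$, again $u=0$. Hence the real rank is $2N$ for all $\xi\ne0$.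

**Step 2: reduction to the unit ball.** This lets us compute on one ball. For a ball with center $x_0$ and radius $\lambda$, the map $u\mapsto u((\cdot-x_0)/\lambda)$ carries functions on the unit ball to functions on that ball. It multiplies $\|D^ju\|_{L^p}$ by $\lambda^{n/p-j}$, and it multiplies $\mathcal Bu$ by $\lambda^{-k}$ up to the change of variables, so $\|\mathcal Bu\|_{W^{s,p}}$ changes by factors bounded above and below in terms of $\lambda,k,p,n,s$. It also maps the kernel of $\mathcal B$ onto the kernel, by homogeneity. So an estimate on one ball gives one on every ball. From now on $B$ is the open unit ball centered at $0$.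

**Step 3: test functions.** We want $\mathcal Bu$ to be as simple as possible. Let $L:=kN$ and, for integers $m>L+k+s$,
$$u_i:=\big(\partial_z^{k(N-i)}z^m\big)\,\frac{t^{k(N-i+1)}}{(k(N-i+1))!},\qquad i=1,\dots,N.\tag{3}$$
These are polynomials, holomorphic in $z$ and independent of $y$, so $\partial_{\bar z}^ku_i=0$ and $\partial_{y_l}^ku_i=0$. For $i<N$,
$$\partial_t^ku_i=\big(\partial_z^{k(N-i)}z^m\big)\frac{t^{k(N-i)}}{(k(N-i))!}=\partial_z^k\Big[\big(\partial_z^{k(N-i-1)}z^m\big)\frac{t^{k(N-i)}}{(k(N-i))!}\Big]=\partial_z^ku_{i+1},$$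
and $\partial_t^ku_N=z^m$. The only nonzero component of $\mathcal Bu$ is therefore $z^m$.

**Step 4: the kernel is polynomial on vertical chords.** We need to know what may be subtracted from $u_1$. Let $\pi\in\mathcal D'(B,U)$, $\mathcal B\pi=0$. By elliptic regularity $\pi\in C^\infty(B)$. We claim $\partial_t^{k(N-i+1)}\pi_i=0$ for all $i$. For $i=N$ this is one of the equations. If it holds for $i+1$, then
$$\partial_t^{k(N-i+1)}\pi_i=\partial_t^{k(N-i)}\partial_t^k\pi_i=\partial_t^{k(N-i)}\partial_z^k\pi_{i+1}=\partial_z^k\,\partial_t^{k(N-i)}\pi_{i+1}=0 .$$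
In particular $\partial_t^L\pi_1=0$, hence $\partial_t^L\partial_z^j\pi_1=0$. For fixed $(z,y)$ with $|z|^2+|y|^2<1$ the set of $t$ with $(z,t,y)\in B$ is the interval $(-h,h)$, $h=h(z,y)=(1-|z|^2-|y|^2)^{1/2}$. Being an interval, it forces $\partial_z^j\pi_1(z,\cdot,y)$ to be a single polynomial in $t$ of degree less than $L$ there.

**Step 5: lower bound on one chord.** This turns Step 4 into a number. Let $\kappa_p$ be the $L^p(-1,1)$-distance of $t^L$ from the complex polynomials of degree less than $L$. These form a finite-dimensional, hence closed, subspace not containing $t^L$, so $\kappa_p>0$. Substituting $t=h\tau$, for every polynomial $q$ of degree less than $L$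
$$\|t^L-q\|_{L^p(-h,h)}=h^{1/p}\,\|h^L\tau^L-q(h\,\tau)\|_{L^p(-1,1)}\ge\kappa_p\,h^{L+1/p}\qquad(1/\infty=0).$$
Put $a:=k(N-1)+j$; note $a<L<m$. From (3), $\partial_z^ju_1=(\partial_z^az^m)\,t^L/L!$, and $\partial_z^az^m=\frac{m!}{(m-a)!}z^{m-a}$ with $\frac{m!}{(m-a)!}\ge(m-a+1)^a\ge(m/2)^a$ once $m\ge2a$. Therefore, for $m$ large,
$$\|\partial_z^j(u_1-\pi_1)(z,\cdot,y)\|_{L^p(-h,h)}\ \ge\ \frac{\kappa_p}{L!}\,|\partial_z^az^m|\,h^{L+1/p}\ \ge\ c\,m^a|z|^{m-a}h^{L+1/p},\tag{4}$$
with $c>0$ independent of $m,z,y,\pi$. Since $\partial_z^j$ is a fixed linear combination of $j$-th order partial derivatives, also $|D^j\varphi|\ge c\,|\partial_z^j\varphi_1|$ pointwise for every smooth $\varphi$ with values in $U$.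

**Step 6: integration over the chords, $p<\infty$.** Both sides of the estimate reduce to one integral. For $\alpha,b\ge0$ let $I_\alpha(b):=\int_{|z|^2+|y|^2<1}|z|^bh^\alpha\,dz\,dy$. For fixed $z$ substitute $y=(1-|z|^2)^{1/2}y'$, so that $h=(1-|z|^2)^{1/2}(1-|y'|^2)^{1/2}$ and $dy=(1-|z|^2)^{(n-3)/2}dy'$. With $c_{\alpha,n}=\int_{|y'|<1}(1-|y'|^2)^{\alpha/2}dy'$ (equal to $1$ if $n=3$), and then $\sigma=|z|^2$,
$$I_\alpha(b)=c_{\alpha,n}\int_{|z|<1}|z|^b(1-|z|^2)^{\frac{\alpha+n-3}2}dz=\pi c_{\alpha,n}\int_0^1\sigma^{b/2}(1-\sigma)^{\frac{\alpha+n-3}2}d\sigma=\pi c_{\alpha,n}\,\mathrm{Beta}\Big(\frac b2+1,\frac{\alpha+n-1}2\Big).\tag{5}$$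
(In (5) the letter $\pi$ is the number.) Since $\mathrm{Beta}(\beta,\theta)=\Gamma(\beta)\Gamma(\theta)/\Gamma(\beta+\theta)$ is asymptotic to $\Gamma(\theta)\beta^{-\theta}$ as $\beta\to\infty$, $I_\alpha(b)$ is asymptotic to a positive constant times $b^{-(\alpha+n-1)/2}$.

Integrate the $p$-th power of (4) over $(z,y)$:
$$\|D^j(u-\pi)\|_{L^p(B)}^p\ \ge\ c\,m^{ap}\,I_{Lp+1}\big((m-a)p\big)\ \ge\ c\,m^{ap-\frac{Lp+n}2}.$$
If $D^j(u-\pi)\notin L^p(B)$ the left side is $+\infty$ and nothing is to be shown. For the right side of the estimate, every derivative of $z^m$ of order $l\le s$ in $x_1,x_2$ is a power of $i$ times $\frac{m!}{(m-l)!}z^{m-l}$, so it is bounded by $m^l|z|^{m-l}$. Integrating over a chord gives a factor $2h$. Hence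
$$\|\mathcal Bu\|_{W^{s,p}(B)}^p\ \le\ C\,m^{sp}\max_{l\le s}2I_1\big((m-l)p\big)\ \le\ C\,m^{sp-\frac n2}.$$

**Step 7: the case $p=\infty$.** Here one chord suffices. Take $y=0$ and $|z|^2=1-\frac1m$, so $h=m^{-1/2}$ and $|z|^{m-a}\ge|z|^m=(1-\frac1m)^{m/2}\ge c$. As $D^j(u-\pi)$ is smooth in $B$, its supremum on the chord is at most its $L^\infty(B)$ norm, so (4) gives $\|D^j(u-\pi)\|_{L^\infty(B)}\ge c\,m^{a-L/2}$. Moreover $\|\mathcal Bu\|_{W^{s,\infty}(B)}\le Cm^s$.

**Step 8: conclusion.** We compare exponents. For $p<\infty$ the terms $\frac n2$ cancel, and in all cases, uniformly in $\pi$,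
$$\frac{\|D^j(u-\pi)\|_{L^p(B)}}{\|\mathcal Bu\|_{W^{s,p}(B)}}\ \ge\ c\,m^{a-\frac L2-s}=c\,m^{\,j+\frac{k(N-2)}2-s},\qquad c>0\text{ independent of }m,\tag{6}$$
because $a-\frac L2=k(N-1)+j-\frac{kN}2$. For Theorem 1 take $N=2$ and $s=0$: the right side is $c\,m^j\to\infty$ for every $j\ge1$, with one and the same operator for all $p$, $j$ and $B$. For Theorem 2 take $N>2+\frac{2s}k$: the exponent is positive for every $j\ge0$. $\blacksquare$

## The plane: separating compatibility from solvability

Let now $n=2$. The two opening examples are the two halves of the planar proof. We shall factor the symbol as $\mathcal B=SG$. The factor $G$ will be surjective at real $\xi\ne0$, so that zero extension works for it, as for the Laplacian. The factor $S$ will carry all compatibility conditions and will be so rigid that $S(\partial)w=f$ determines all derivatives of $w$ of some order $d$ from $f$, as for the Hessian; its kernel then consists of polynomials, and a Poincaré inequality controls $w$.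

A model is $\mathcal B=\nabla\operatorname{div}$, where $S=\binom{\xi_1}{\xi_2}$ is the gradient and $G=(\xi_1\ \ \xi_2)$ the divergence. Given $f=\nabla\operatorname{div}u$, one first takes $w=\operatorname{div}u-\text{mean}$, so that $\nabla w=f$ with a bound, and then extends $w$, not $f$, and solves $\operatorname{div}v=w$ by $v=\nabla(\Psi*\tilde w)$. No compatibility condition on $w$ has to survive the extension.

Notation for this part: $R=\mathbb R[\xi_1,\xi_2]$, $U=\mathbb R^N$, $V=\mathbb R^M$ ($N$ is no longer a chain length), and $r\ge1$ is the constant rank. All $(r+1)\times(r+1)$ minors of $\mathcal B$ vanish at all real $\xi\neq0$, hence are zero polynomials, while some $r\times r$ minor is not zero. So $r$ is also the rank of $\mathcal B$ over the field of fractions of $R$.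

**Definition (saturation).** A submodule $\mathcal M\subset R^M$ is *saturated* if $px\in\mathcal M$ with $0\ne p\in R$, $x\in R^M$ implies $x\in\mathcal M$. The saturation of the column module $\mathcal BR^N$ is
$$\mathcal M=\{x\in R^M:\ px\in\mathcal BR^N\text{ for some }0\ne p\in R\}.$$

For $\nabla\operatorname{div}$ the column module consists of the multiples $q\binom{\xi_1}{\xi_2}$ with $q\in(\xi_1,\xi_2)$. If $px=q\binom{\xi_1}{\xi_2}$ then $x_1\xi_2=x_2\xi_1$, so $x$ is a multiple of $\binom{\xi_1}{\xi_2}$. Hence $\mathcal M=R\binom{\xi_1}{\xi_2}$: saturating removes the common factor that $G$ contributed.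

## The factorization $\mathcal B=SG$

The module $\mathcal M$ is saturated and contains the columns of $\mathcal B$. It is finitely generated because $R$ is Noetherian. It is graded (contains the homogeneous components of its elements): $x\in\mathcal M$ means that $x$ lies in the span of the columns over the fraction field, i.e. that all $(r+1)\times(r+1)$ minors of $[\mathcal B\,|\,x]$ vanish; those involving $x$ are linear in $x$ with coefficients that are $r\times r$ minors of $\mathcal B$, all homogeneous of degree $rk$, so the conditions hold for each homogeneous component separately.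

**Step 1a: $\mathcal M$ is free with a homogeneous basis.** The basis will be the columns of $S$. Choose homogeneous $S_1,\dots,S_{r'}\in\mathcal M$ whose classes form a basis of $\mathcal M/(\xi_1,\xi_2)\mathcal M$. They generate $\mathcal M$ (graded Nakayama lemma): if $\mathcal M'$ is the module they generate, then $\mathcal M_d=\mathcal M'_d+\xi_1\mathcal M_{d-1}+\xi_2\mathcal M_{d-1}$ in each degree $d$, and induction on $d$ gives $\mathcal M_d=\mathcal M_d'$.

If $x\in\mathcal M$ and $x=\xi_1y$ with $y\in R^M$, then $y\in\mathcal M$ by saturation. So $\mathcal M/\xi_1\mathcal M$ embeds in $R^M/\xi_1R^M=\mathbb R[\xi_2]^M$ and is torsion-free over $\mathbb R[\xi_2]$. We claim that the classes $\bar S_i$ in it are independent over $\mathbb R[\xi_2]$. A nontrivial relation has a nontrivial homogeneous component $\sum c_i\xi_2^{b_i}\bar S_i=0$, $c_i\in\mathbb R$. Divide by the smallest power $\xi_2^b$ occurring with $c_i\ne0$, which is allowed by torsion-freeness, and reduce modulo $\xi_2$. This leaves $\sum_{b_i=b}c_i[S_i]=0$ in $\mathcal M/(\xi_1,\xi_2)\mathcal M$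 with nonzero $c_i$, contradicting the choice of the $S_i$.

Now let $\sum a_iS_i=0$ with $a_i\in R$. Reducing modulo $\xi_1$ gives $a_i=\xi_1a_i'$, and then $\sum a_i'S_i=0$. Iterating, every $a_i$ is divisible by all powers of $\xi_1$, so $a_i=0$. Hence the $S_i$ form a basis. They are also independent over the fraction field, where they span the same space as the columns of $\mathcal B$, so $r'=r$.

Let $s_i\ge0$ be the degree of $S_i$ and $S=(S_1,\dots,S_r)\in R^{M\times r}$. Expanding the columns of $\mathcal B$ in this basis,
$$\mathcal B=SG,\qquad G\in R^{r\times N},\qquad G_{il}\text{ homogeneous of degree }g_i:=k-s_i.\tag{7}$$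
Since $SG$ has rank $r$ over the fraction field, so has $G$. Thus no row of $G$ vanishes, and $0\le s_i\le k$.

For the Hessian ($U=\mathbb R$) the entries $\xi_i\xi_l$ have no common factor, so $S=\mathcal B$ and $G=1$. For the Laplacian $\mathcal M=R$, so $S=1$ and $G=\xi_1^2+\xi_2^2$.

**Step 1b: $S(\xi)$ is injective for every $\xi\in\mathbb C^2\setminus\{0\}$.** This is the rigidity of $S$, and it must hold at complex points. First, $\mathcal M_{\mathbb C}=\mathcal M+i\mathcal M$ is saturated in $\mathbb C[\xi]^M$: if $\ell y\in\mathcal M_{\mathbb C}$ with $\ell\ne0$, let $\ell^c$ be the polynomial with conjugate coefficients. Then $p=\ell\ell^c$ is real and nonzero and $py\in\mathcal M_{\mathbb C}$, so $p\operatorname{Re}y$ and $p\operatorname{Im}y$ (real and imaginary parts of the coefficients) lie in $\mathcal M$. Hence so do $\operatorname{Re}y,\operatorname{Im}y$, and $y\in\mathcal M_{\mathbb C}$.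

Suppose $S(\xi_0)c=0$ with $\xi_0\ne0$ and $0\ne c\in\mathbb C^r$. Choose linear forms $\mu$, $\ell$ with $\mu(\xi_0)=1$, $\ell\ne0$, $\ell(\xi_0)=0$, and let $D=\max s_i$. The vector $x=\sum_ic_i\mu^{D-s_i}S_i$ is homogeneous of degree $D$ and $x(\xi_0)=S(\xi_0)c=0$. By homogeneity $x$ vanishes on the line $\mathbb C\xi_0$, which in $\mathbb C^2$ is the zero set of $\ell$. Therefore $x=\ell y$ with $y\in\mathbb C[\xi]^M$, and $y\in\mathcal M_{\mathbb C}$ by saturation, so $y=\sum d_iS_i$ with $d_i\in\mathbb C[\xi]$. Since the $S_i$ form a basis of $\mathcal M_{\mathbb C}$ over $\mathbb C[\xi]$, $c_i\mu^{D-s_i}=\ell d_i$. Evaluating at $\xi_0$ gives $c_i=0$ for all $i$, a contradiction.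

The division by $\ell$ is a two-dimensional step, and the conclusion can fail in three variables. For the operator $(\partial_{\bar z}^k,\partial_t^k)$ on $\mathbb R^3$, work over $\mathbb C[\xi_1,\xi_2,\tau]$ with $\zeta=\frac12(\xi_1+i\xi_2)$. If $px=q\,(\zeta^k,\tau^k)$, then $x_1\tau^k=x_2\zeta^k$, and by coprimality $x$ is a multiple of $(\zeta^k,\tau^k)$. So the column module is already saturated and free with basis $(\zeta^k,\tau^k)$; yet this vector vanishes at the complex point $(\xi_1,\xi_2,\tau)=(1,i,0)$.

**Step 1c: a right inverse for $G$ up to an elliptic scalar.** This is where constant rank enters. By 1b, $\operatorname{rank}G(\xi)=\operatorname{rank}\mathcal B(\xi)=r$ for every real $\xi\ne0$, so $G(\xi)G(\xi)^T$ is positive definite there. Put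
$$\rho=\det(GG^T),\qquad A=G^T\operatorname{adj}(GG^T),\qquad GA=\rho I_r.\tag{8}$$
Let $g=\sum g_i$. The $(i,j)$ entry of $GG^T$ has degree $g_i+g_j$. So $\rho$ is homogeneous of degree $2g$, and it is positive on $\mathbb R^2\setminus\{0\}$. The $(j,i)$ entry of the adjugate is a cofactor with row $i$ and column $j$ removed, of degree $2g-g_i-g_j$; multiplying by $G_{jl}$ and summing over $j$, the $i$-th column of $A$ is homogeneous of degree $2g-g_i$.

**Step 1d: left inverses for $S$ up to monomials.** This expresses high derivatives of $w$ through $S(\partial)w$. By 1b the $r\times r$ minors of $S$ have no common zero in $\mathbb C^2\setminus\{0\}$. By the Nullstellensatz the ideal they generate contains powers of $\xi_1$ and $\xi_2$, hence all monomials of some degree $d$, and we may take $d\ge\max s_i$ and $d\ge1$. Since the minors are real, taking real parts of coefficients gives, for $|\beta|=d$, $\xi^\beta=\sum_Jh_J\det S_J$ with $h_J\in R$, where $S_J$ is the submatrix with rows $J$. As $\operatorname{adj}(S_J)S_J=(\det S_J)I_r$, the matrix $T_\beta=\sum_Jh_J\operatorname{adj}(S_J)E_J$,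 with $E_J$ the selection of the rows $J$, satisfies
$$T_\beta S=\xi^\beta I_r,\qquad T_\beta\in R^{r\times M},\qquad |\beta|=d.\tag{9}$$
We may assume that row $i$ of $T_\beta$ is homogeneous of degree $d-s_i$: keep only the component of that degree in row $i$. The $(i,i')$ entry of $T_\beta S$ is then replaced by its component of degree $d-s_i+s_{i'}$, which is $\xi^\beta$ if $i=i'$ and $0$ otherwise.

## Poincaré inequalities in negative norms

For $p=1$ we shall need norms below $L^q$. Let $1<q<\infty$ and $\frac1q+\frac1{q'}=1$.

**Definition (negative norms).** For $v\in C^\infty(\bar B)$ and an integer $t<0$, $\|v\|_{t,q}$ is the norm of $v$ in $W^{t,q}(B)=(W^{-t,q'}_0(B))'$, that is, the supremum of $|\int_Bv\varphi|$ over $\varphi\in C_c^\infty(B)$ with $\|\varphi\|_{W^{-t,q'}}\le1$. For $t\ge0$ it is the usual $W^{t,q}(B)$ norm.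

For example $\|\partial_1v\|_{-1,q}\le\|v\|_{0,q}$, because $\int\partial_1v\,\varphi=-\int v\,\partial_1\varphi$. The same integration by parts for $t\le0$, and the definition for $t\ge1$, give $\|\partial_lv\|_{t-1,q}\le C\|v\|_{t,q}$ for all $t\in\mathbb Z$. Clearly also $\|v\|_{t-1,q}\le C\|v\|_{t,q}$. Fix $\eta\in C_c^\infty(B)$ with $\int\eta=1$.

**Step 2a: if $\int v\eta=0$, then $\|v\|_{t,q}\le C\|\nabla v\|_{t-1,q}$ for every $t\in\mathbb Z$.** This is Poincaré's inequality at every level. Let $t\le0$, $\varphi\in C_c^\infty(B)$ and $\varphi_0=\varphi-\eta\int\varphi$, which has integral zero. By Bogovskiĭ's theorem (Bogovskiĭ 1979; Galdi, *An Introduction to the Mathematical Theory of the Navier–Stokes Equations*, Sect. III.3) there is $F\in C_c^\infty(B)^2$ with $\operatorname{div}F=\varphi_0$ and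
$$\|F\|_{W^{1-t,q'}}\le C\|\varphi_0\|_{W^{-t,q'}}\le C\|\varphi\|_{W^{-t,q'}}.$$
Since $\int v\eta=0$,
$$\int v\varphi=\int v\varphi_0=-\int\nabla v\cdot F\le C\|\nabla v\|_{t-1,q}\,\|\varphi\|_{W^{-t,q'}},$$
and the supremum over $\varphi$ gives the claim (for $t=0$ use that $C_c^\infty(B)$ is dense in $L^{q'}(B)$). If $t\ge1$, then $\|v\|_{t,q}\le C(\|v\|_{0,q}+\|\nabla v\|_{t-1,q})$, and the case $t=0$ gives $\|v\|_{0,q}\le C\|\nabla v\|_{-1,q}\le C\|\nabla v\|_{t-1,q}$.

**Step 2b: for $v\in C^\infty(\bar B)$ and $d\ge1$ there is a polynomial $P$ of degree less than $d$ with $\|v-P\|_{t,q}\le C\sum_{|\beta|=d}\|\partial^\beta v\|_{t-d,q}$.** This iterates 2a. Choose $P$ such that $\int\eta\,\partial^\alpha(v-P)=0$ for all $|\alpha|<d$. This is a triangular system: the conditions with $|\alpha|=d-1$ fix the coefficients of degree $d-1$, because $\partial^\alpha P$ is then a constant and $\int\eta=1$; next come those of degree $d-2$, and so on. Apply 2a successively to $\partial^\alpha(v-P)$ at level $t-|\alpha|$ for $|\alpha|=0,1,\dots,d-1$. At the end $\partial^\beta P=0$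 for $|\beta|=d$.

## Solving $Sw=f$ with bounds

Let $u_0\in C^\infty(\bar B,U)$, $f=\mathcal Bu_0$, and $\sigma\in\{0,-1\}$; the value $\sigma=-1$ will serve $p=1$.

**Step 3: there is $w\in C^\infty(\bar B)^r$ with**
$$S(\partial)w=f\ \text{ in }B,\qquad\|w_i\|_{s_i+\sigma,q}\le C\|f\|_{\sigma,q},\quad i=1,\dots,r.\tag{10}$$
The purpose is to replace the unknown $G(\partial)u_0$ by a solution bounded in terms of $f$. Put $w^0=G(\partial)u_0$. Then $S(\partial)w^0=f$ by (7), and (9) gives $\partial^\beta w_i^0=(T_\beta)_i(\partial)f$ for $|\beta|=d$, where $(T_\beta)_i$ is the $i$-th row. This row has order $d-s_i$, so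
$$\|\partial^\beta w_i^0\|_{s_i+\sigma-d,q}\le C\|f\|_{\sigma,q}.$$
By 2b with $t=s_i+\sigma$ there is a polynomial vector $P$ with components of degree less than $d$ such that $w'=w^0-P$ satisfies $\|w_i'\|_{s_i+\sigma,q}\le C\|f\|_{\sigma,q}$.

The polynomial $P$ itself is not yet controlled, and $S(\partial)w'=f-S(\partial)P$. But column $i$ of $S$ has order $s_i$, so $\|S(\partial)w'\|_{\sigma,q}\le C\|f\|_{\sigma,q}$ and hence $\|S(\partial)P\|_{\sigma,q}\le C\|f\|_{\sigma,q}$. On polynomial vectors of degree less than $d$, $S(\partial)$ is a linear map between finite-dimensional spaces. All norms there are equivalent, and a linear right inverse on its image is bounded. So there is such a polynomial vector $P'$ with $S(\partial)P'=S(\partial)P$ and norm at most $C\|S(\partial)P\|_{\sigma,q}$. Then $w=w'+P'$ satisfies $S(\partial)w=f-S(\partial)P+S(\partial)P=f$ and the bound in (10).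

## Solving $Gv=w$ with a fundamental solution

**Step 4a: extension of $w$.** Now nothing has to be preserved across $\partial B$. Let $t_i=s_i+\sigma\ge-1$ and let $2B$ be the concentric double ball. If $t_i\ge0$, let $\tilde w_i\in W^{t_i,q}(\mathbb R^2)$ be a Stein extension of $w_i$ times a cutoff that equals $1$ on $B$ and is supported in $2B$; its norm is at most $C\|w_i\|_{t_i,q}$. If $t_i=-1$, embed $W^{1,q'}_0(B)$ into $L^{q'}(B)^3$ by $\varphi\mapsto(\varphi,\partial_1\varphi,\partial_2\varphi)$ and extend the functional $\varphi\mapsto\int w_i\varphi$ by Hahn–Banach. This gives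
$$w_i=b_0+\partial_1b_1+\partial_2b_2\ \text{ in }\mathcal D'(B),\qquad\sum_l\|b_l\|_{L^q(B)}\le C\|w_i\|_{-1,q},$$
and $\tilde w_i$ denotes the same expression with each $b_l$ extended by zero to $\mathbb R^2$. In both cases $\tilde w_i|_B=w_i$ and $\tilde w_i$ has compact support.

**Step 4b: the fundamental solution.** We need one for $\rho(\partial)$, which is homogeneous elliptic of order $2g$ by 1c. If $g=0$, $\rho$ is a positive constant and $\Psi=\delta_0/\rho$. If $g\ge1$, by Hörmander, *The Analysis of Linear Partial Differential Operators I*, Thm 7.1.20, one can take $\Psi=E_0-Q\log|x|$ with $E_0$ homogeneous of degree $2g-2$ and smooth off $0$, and $Q$ a homogeneous polynomial of degree $2g-2$. As $\rho$ is real, we may replace $\Psi$ by its real part; it keeps this form.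

**Step 4c: for $|\gamma|\le2g$ and $b\in L^q(\mathbb R^2)$ supported in $\overline{2B}$, $\|\partial^\gamma\Psi*b\|_{L^q(B)}\le C\|b\|_{L^q}$.** These are the only analytic bounds on $\Psi$ that we use. For $g=0$ the claim is trivial. Let $g\ge1$ and $|\gamma|<2g$. Off the origin
$$|\partial^\gamma\Psi|\le C|x|^{2g-2-|\gamma|}(1+|\log|x||),$$
with exponent at least $-1$, so this function is locally integrable in $\mathbb R^2$. It is also the distributional derivative: integrating by parts outside $\{|x|<\varepsilon\}$, one derivative at a time, the boundary terms involve a derivative of order at most $2g-2$ on a circle of length $2\pi\varepsilon$, and are $O(\varepsilon(1+|\log\varepsilon|))$. At points of $B$ only the values of $\partial^\gamma\Psi$ on a bounded set matter, and Young's inequality applies.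

Let $|\gamma|=2g$. Since $\rho(\partial)\Psi=\delta_0$, the Fourier transform satisfies $\rho(i\xi)\hat\Psi=1$, so off $\xi=0$ the transform of $\partial^\gamma\Psi$ equals $(i\xi)^\gamma/\rho(i\xi)$, which is smooth and homogeneous of degree $0$ there. The difference between the transform of $\partial^\gamma\Psi$ and this bounded function is a distribution supported at $0$, a combination of derivatives of the Dirac mass. Hence
$$\partial^\gamma\Psi=\mathcal F^{-1}\big[(i\xi)^\gamma/\rho(i\xi)\big]+\text{a polynomial}.$$
Convolution with the first part is bounded on $L^q$ by Mikhlin's theorem. Convolution with the polynomial is bounded from $L^q$ functions supported in $\overline{2B}$ to $L^\infty(B)$.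

**Step 4d: the solution and its bound.** Put $\Theta_i=\Psi*\tilde w_i$ and $v=A(\partial)\Theta$. By (7) and (8), in $B$,
$$\mathcal Bv=S(\partial)G(\partial)A(\partial)\Theta=S(\partial)\rho(\partial)\Theta=S(\partial)\tilde w=S(\partial)w=f .$$
We claim
$$\|v\|_{W^{k+\sigma,q}(B)}\le C\|f\|_{\sigma,q},\qquad\sigma\in\{0,-1\},\ 1<q<\infty.\tag{11}$$
Let $|\kappa|\le k+\sigma$. Column $i$ of $A$ has degree $2g-g_i$, so $\partial^\kappa v$ is a linear combination of derivatives of the $\Theta_i$ of order at most
$$2g-g_i+k+\sigma=2g+s_i+\sigma=2g+t_i .$$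
If $t_i\ge0$, distribute such a derivative as $\partial^\gamma\Psi*\partial^{\gamma'}\tilde w_i$ with $|\gamma|\le2g$, $|\gamma'|\le t_i$; here $\partial^{\gamma'}\tilde w_i\in L^q$ is supported in $\overline{2B}$, and 4c applies. If $t_i=-1$, then $s_i=0$, so $g_i=k\ge1$ and $g\ge1$, and the derivative equals
$$\partial^\gamma\Psi*b_0+\sum_{l=1}^2\partial_l\partial^\gamma\Psi*b_l\qquad\text{with }|\gamma|\le2g-1 .$$
All derivatives falling on $\Psi$ have order at most $2g$, so 4c applies again. Together with the bounds in 4a and (10) this proves (11).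

## From (11) to all exponents $p\in[1,\infty]$

**Step 5: conclusion of the proof of Theorem 3.** We choose $\sigma$ and $q$ according to $p$. Put $\pi=u_0-v$ on $B$. Then $\mathcal B\pi=0$ in $\mathcal D'(B)$ and $D^j(u_0-\pi)=D^jv$, so it remains to bound $D^jv$.

For $1<p<\infty$, (11) with $\sigma=0$ and $q=p$ gives $\|D^jv\|_{L^p(B)}\le C\|\mathcal Bu_0\|_{L^p(B)}$ for $0\le j\le k$; this includes the extra case $j=k$.

For $p=\infty$, use $\sigma=0$, $q=3$ and the embedding $W^{1,3}(B)\subset L^\infty(B)$, valid since $n=2$. For $j\le k-1$,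
$$\|D^jv\|_{L^\infty}\le C\|v\|_{W^{k,3}}\le C\|\mathcal Bu_0\|_{L^3}\le C\|\mathcal Bu_0\|_{L^\infty}.$$

For $p=1$, use $\sigma=-1$ and $q=\frac43$, so $q'=4$. Since $W_0^{1,4}(B)\subset C^0(\bar B)$, we have $|\int f\varphi|\le\|f\|_{L^1}\|\varphi\|_{L^\infty}\le C\|f\|_{L^1}\|\varphi\|_{W^{1,4}}$ for $\varphi\in C_c^\infty(B)$, that is, $\|f\|_{-1,4/3}\le C\|f\|_{L^1}$. Hence for $j\le k-1$
$$\|D^jv\|_{L^1}\le C\|v\|_{W^{k-1,4/3}}\le C\|\mathcal Bu_0\|_{-1,4/3}\le C\|\mathcal Bu_0\|_{L^1}.$$
All constants depend only on $k,p,j,\mathcal B,B$. $\blacksquare$
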